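# A nilpotent dualizable algebra that is not fully dualizable

Throughout, $p$ and $q$ are primes, possibly equal, and $\omega=\{0,1,2,\dots\}$.

## 1. The Cantor set with its gaps closed

Let $K=\mathbb Z_p^{\omega}$, the space of sequences $a=(a_0,a_1,\dots)$ of digits in $\{0,\dots,p-1\}$ with the product topology, and order $K$ lexicographically. Reading a sequence as a base-$p$ expansion gives a map
$$\rho:K\to[0,1],\qquad \rho(a)=\sum_{i\ge 0}a_i\,p^{-i-1}.$$
It is onto, and it is continuous, because $|\rho(a)-\rho(b)|\le p^{-n}$ when $a,b$ agree in their first $n$ digits. Write $a\sim b$ for $\rho(a)=\rho(b)$. This is an equivalence relation, closed as a subset of $K\times K$. For $p=2$ it glues $0111\cdots$ to $1000\cdots$, then $00111\cdots$ to $01000\cdots$, and so on: both ends of each gap of the Cantor set become one point, and the quotient is an interval.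

**Lemma 1.** The map $\rho$ is monotone: $a<_{\rm lex}b$ implies $\rho(a)\le\rho(b)$. The $\sim$-classes with more than one element are exactly the pairs $\{s_t^-,s_t^+\}$, where $t=(w,d)$, $w$ is a finite word of digits, $0\le d\le p-2$, and
$$s_t^-=w\,d\,(p-1)(p-1)\cdots,\qquad s_t^+=w\,(d+1)\,0\,0\cdots.$$

*Proof.* Let $a<_{\rm lex}b$, and let $n$ be the first position where they differ, so $a_n<b_n$. Then
$$\rho(b)-\rho(a)=(b_n-a_n)p^{-n-1}-\sum_{i>n}(a_i-b_i)p^{-i-1}\ \ge\ p^{-n-1}-\sum_{i>n}(p-1)p^{-i-1}=0 .$$
Equality holds iff $b_n=a_n+1$ and, for all $i>n$, $a_i=p-1$ and $b_i=0$; that is, iff $a=s_t^-$ and $b=s_t^+$ for some $t$. If three points $a<b<c$ were equivalent, then $b$ would end in zeros (compare with $a$) and also end in digits $p-1$ (compare with $c$). This is impossible, as $p-1\neq 0$. $\square$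

Three properties of $\sim$ carry the whole lecture. The first is global, the second is finite, and the third says that functions on pairs are easy to integrate.

**Lemma 2.** Give $\mathbb Z_q$ the discrete topology.

(a) A continuous $\gamma:K\to\mathbb Z_q$ that is constant on $\sim$-classes is constant.

(b) Let $a_i\sim b_i$ for $i=1,\dots,m$ (where $m\ge 0$) and let $a\not\sim b$. Then there is a continuous $\gamma:K\to\mathbb Z_q$ with $\gamma(a_i)=\gamma(b_i)$ for all $i$, $\gamma(a)=0$ and $\gamma(b)=1$.

(c) Let $h$ be a continuous map from the set $\{(a,b)\in K^2:a\sim b\}$ to $\mathbb Z_q$ with $h(a,a)=0$ and $h(b,a)=-h(a,b)$ whenever $a\sim b$. Then there is a continuous $\gamma:K\to\mathbb Z_q$ with $h(a,b)=\gamma(b)-\gamma(a)$ whenever $a\sim b$.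

*Proof of (a).* A continuous surjection from a compact space to a Hausdorff space is closed, so $\rho$ is a quotient map. Hence $\gamma$ factors through a continuous map $[0,1]\to\mathbb Z_q$, which is constant because $[0,1]$ is connected.

*Proof of (b).* Let $P=\{a,b,a_1,b_1,\dots,a_m,b_m\}$. Choose $n$ such that distinct points of the finite set $P$ differ somewhere in their first $n$ digits. Put $\gamma(c)=1$ if the first $n$ digits of $c$ are those of some point of $P$ equivalent to $b$, and $\gamma(c)=0$ otherwise. This depends on $n$ digits only, so it is continuous. On $P$ it is $1$ exactly at the points equivalent to $b$. Since $a_i\sim b_i$, either both or neither of $a_i,b_i$ get value $1$; and $a\not\sim b$ gives $\gamma(a)=0$.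

*Proof of (c).* The set $N=\{(a,b):a\sim b,\ h(a,b)\ne0\}$ is closed in the compact set $\sim$, so it is compact, and it misses the diagonal. The clopen sets of pairs agreeing in their first $n$ digits decrease to the diagonal as $n\to\infty$; by compactness one of them misses $N$. So for some $n$ we have $h(a,b)=0$ whenever $a\sim b$ agree in their first $n$ digits. For $t=(w,d)$ the points $s_t^-$, $s_t^+$ agree in their first $|w|$ digits. Hence $c_t:=h(s_t^-,s_t^+)$ can be nonzero only if $|w|<n$, that is, for finitely many $t$. Put
$$\gamma=\sum_t c_t\,1_{\{a\,:\,a\,\ge_{\rm lex}\,s_t^+\}} .$$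
The tail of $s_t^+=w(d+1)00\cdots$ is the smallest possible, so the condition $a\ge_{\rm lex}s_t^+$ depends only on the first $|w|+1$ digits of $a$. Thus $\gamma$ is a finite sum of continuous functions. For any $u$,
$$\gamma(s_u^+)-\gamma(s_u^-)=\sum_t c_t\,1[\,s_u^-<s_t^+\le s_u^+\,].$$
If $s_u^-<s_t^+\le s_u^+$, monotonicity of $\rho$ gives $s_t^+\sim s_u^+$, so $s_t^+\in\{s_u^-,s_u^+\}$ by Lemma 1, so $s_t^+=s_u^+$. The position and the value of the last nonzero digit of $s_t^+$, together with the digits before it, determine $w$ and $d$; hence $t=u$. Conversely, $t=u$ satisfies the inequalities. So $\gamma(s_u^+)-\gamma(s_u^-)=c_u=h(s_u^-,s_u^+)$. The reversed pairs follow from $h(b,a)=-h(a,b)$, and the diagonal pairs from $h(a,a)=0$. $\square$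

What is this for? Imagine an algebra $\boldsymbol B$ whose elements include the functions $(a,b)\mapsto\gamma(b)-\gamma(a)$ on $K\times K$, with $\gamma$ continuous. Each pair $(a,b)$ gives a homomorphism "evaluate at $(a,b)$". Consider only the pairs with $a\sim b$. By (a), they already separate the elements of $\boldsymbol B$. By (b), no *finitary* operation applied to such pairs can produce a pair outside $\sim$. By (c), well-behaved functions on this set of pairs come from $\boldsymbol B$. So the proper subset $\sim$ of $K\times K$ has the same "algebra of functions" as $K\times K$, and one cannot recover it from that algebra. A full duality would demand that one can.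

The question is whether a finite nilpotent algebra that has a duality at all must have a full, or even a strong, one. In Wolfram Bentz, Pierre Gillibert, Luís Sequeira, "Finite Abelian algebras are fully dualizable", arXiv:1503.03981 (2015), it reads: are nilpotent dualizable algebras (from congruence-modular varieties) always fully dualizable? Are they strongly dualizable? The answer to both is no, and a 12-element group with one extra unary operation shows it.

## 2. Alter egos and three grades of duality

All generating algebras are finite. Let $\boldsymbol A$ be a finite algebra.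

**Definition (alter ego).** An alter ego of $\boldsymbol A$ is a structure $\underset{\sim}{A}=(A;G,H,R,\mathcal T)$, where $\mathcal T$ is the discrete topology and $G,H,R$ are sets of total operations, partial operations and relations compatible with $\boldsymbol A$. This means: for $h\in G\cup H$ of arity $n$, the domain of $h$ is a subalgebra of $\boldsymbol A^n$ and its graph is a subalgebra of $\boldsymbol A^{n+1}$, so that $h$ is a homomorphism from its domain into $\boldsymbol A$. Each relation in $R$ is a subalgebra of a finite power of $\boldsymbol A$.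

Structure lifts to powers coordinatewise: in $\underset{\sim}{A}^S$ a relation holds, or a partial operation is defined, iff this is so in each coordinate. A *substructure* is a subset closed under the total operations and under the partial operations where they are defined. A *morphism* is a continuous map preserving operations and relations, sending domains of partial operations into domains and commuting with those operations.

Let $\mathcal A=\mathbb{ISP}(\boldsymbol A)$, and let $\mathcal X=\mathbb{IS}_c\mathbb P^+(\underset{\sim}{A})$ be the class of topological structures isomorphic to closed substructures of non-zero powers of $\underset{\sim}{A}$. For $\boldsymbol B\in\mathcal A$, $D(\boldsymbol B)=\hom(\boldsymbol B,\boldsymbol A)$ is a closed substructure of $\underset{\sim}{A}^{B}$. For $\mathbf X\in\mathcal X$, $E(\mathbf X)=\hom(\mathbf X,\underset{\sim}{A})$ is a subalgebra of $\boldsymbol A^{X}$. The evaluation maps are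
$$e_{\boldsymbol B}:\boldsymbol B\to ED(\boldsymbol B),\quad e_{\boldsymbol B}(\beta)(x)=x(\beta);\qquad \varepsilon_{\mathbf X}:\mathbf X\to DE(\mathbf X),\quad \varepsilon_{\mathbf X}(x)(\alpha)=\alpha(x).$$
Evaluation $x\mapsto x(\beta)$ is always a morphism, being the restriction of a coordinate projection of $\underset{\sim}{A}^B$. Also $e_{\boldsymbol B}$ is always injective, because homomorphisms into $\boldsymbol A$ separate the points of any $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$.

**Definition (dualizing).** $\underset{\sim}{A}$ dualizes $\boldsymbol A$ if every $e_{\boldsymbol B}$ ($\boldsymbol B\in\mathcal A$) is an isomorphism; equivalently, if every morphism $D(\boldsymbol B)\to\underset{\sim}{A}$ is evaluation at an element of $B$.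

**Definition (full).** $\underset{\sim}{A}$ fully dualizes $\boldsymbol A$ if, in addition, every $\varepsilon_{\mathbf X}$ ($\mathbf X\in\mathcal X$) is an isomorphism.

**Definition (strong).** $\underset{\sim}{A}$ strongly dualizes $\boldsymbol A$ if it fully dualizes $\boldsymbol A$ and $\underset{\sim}{A}$ is injective in $\mathcal X$: morphisms into $\underset{\sim}{A}$ extend from closed substructures.

$\boldsymbol A$ is *dualizable*, *fully dualizable* or *strongly dualizable* if some alter ego does the job. So to refute full dualizability we must defeat every alter ego at once.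

**Definition (commutators).** For congruences $\alpha_1,\dots,\alpha_k$ of $\boldsymbol A$, $[\alpha_1,\dots,\alpha_k]$ is the smallest congruence $\delta$ with the following property. For every term $t$ and all tuples $\mathbf a_i,\mathbf b_i$ with $\mathbf a_i\,\alpha_i\,\mathbf b_i$ componentwise, suppose $t(\mathbf x_1,\dots,\mathbf x_{k-1},\mathbf a_k)\,\delta\,t(\mathbf x_1,\dots,\mathbf x_{k-1},\mathbf b_k)$ for all $(\mathbf x_1,\dots,\mathbf x_{k-1})\in\prod_{i<k}\{\mathbf a_i,\mathbf b_i\}$ other than $(\mathbf b_1,\dots,\mathbf b_{k-1})$. Then also $t(\mathbf b_1,\dots,\mathbf b_{k-1},\mathbf a_k)\,\delta\,t(\mathbf b_1,\dots,\mathbf b_{k-1},\mathbf b_k)$.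

In congruence-modular varieties the case $k=2$ is the usual commutator. $\boldsymbol A$ is *Abelian* if $[1_A,1_A]=0_A$, and *nilpotent* if the series $\gamma_1=1_A$, $\gamma_{i+1}=[\gamma_i,1_A]$ reaches $0_A$; its class is the number of steps needed. It is *supernilpotent* if $[1_A,\dots,1_A]=0_A$ ($k$ entries) for some $k\ge2$. For example, a module is Abelian: a term is $t(\mathbf x_1,\mathbf x_2)=r(\mathbf x_1)+s(\mathbf x_2)$ with $r,s$ additive, so whether $t(\mathbf x_1,\mathbf a_2)=t(\mathbf x_1,\mathbf b_2)$ does not depend on $\mathbf x_1$.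

Two quoted results frame the question. Every finite Abelian algebra from a congruence-permutable variety is dualizable, fully dualizable and strongly dualizable. Among finite supernilpotent algebras in congruence-modular varieties, every non-Abelian algebra is non-dualizable. So a counterexample must be nilpotent but not supernilpotent.

## 3. Continuous functions on the dual of a vector space

This section collects four facts used over and over, and tests the definitions on a one-dimensional space.

Let $r$ be prime and $W$ a vector space over $\mathbb Z_r$. Then $W^*=\mathrm{Hom}(W,\mathbb Z_r)$, with the pointwise topology, is a closed subgroup of $\mathbb Z_r^W$, so it is a compact zero-dimensional Hausdorff group. Its basic clopen sets prescribe the values $a(w_i)$ for finitely many $w_i\in W$.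

**(T1)** *Every continuous $\gamma$ from $W^*$ to a nonempty finite discrete set has the form $\gamma(a)=g(a(w_1),\dots,a(w_n))$ with $n\ge1$, $w_i\in W$ and $g$ a function on $\mathbb Z_r^n$; moreover $g(0,\dots,0)=\gamma(0)$.* Cover $W^*$ by finitely many basic clopen sets on which $\gamma$ is constant, and let $w_1,\dots,w_n$ be all vectors involved (add $0$ if there are none). Then $\gamma(a)$ depends only on the $a(w_i)$; extend $g$ arbitrarily to tuples that do not occur. The functional $0$ gives the last remark.

**(T2)** *Every continuous homomorphism $\chi:W^*\to\mathbb Z_r$ is $a\mapsto a(w)$ for some $w\in W$.* The kernel of $\chi$ is open, so it contains $\{a:a(w_1)=\dots=a(w_n)=0\}$ for some $w_i$. Hence $\chi$ factors through the subspace $\{(a(w_1),\dots,a(w_n))\}\le\mathbb Z_r^n$. A linear functional on a subspace of $\mathbb Z_r^n$ is a combination of coordinates, so $\chi(a)=\sum c_ia(w_i)=a(\sum c_iw_i)$.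

**(T3)** *A continuous map from a closed subset of a compact zero-dimensional Hausdorff space to a nonempty finite discrete set extends continuously to the whole space.* Its finitely many fibers are disjoint compact sets, which disjoint clopen sets separate. Use the corresponding value on each clopen set and any fixed value elsewhere.

**(T4)** *Let $\Psi\le W^*$ be a closed subgroup such that every $w\in W\setminus\{0\}$ has some $\psi\in\Psi$ with $\psi(w)\ne0$. Then $\Psi=W^*$.* For finite-dimensional $U\le W$, the restriction $\Psi|_U$ is a subspace of $U^*$ with zero annihilator in $U$, so $\Psi|_U=U^*$. Thus $\Psi$ meets every basic open set; it is dense and closed.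

**Example (the group $\mathbb Z_r$).** Let $\boldsymbol A=(\mathbb Z_r;+)$ and $\underset{\sim}{A}=(\mathbb Z_r;+,0,\mathcal T)$, with two total operations. Here $\mathbb{ISP}(\boldsymbol A)$ is the class of vector spaces over $\mathbb Z_r$, and $D(W)=W^*$. By (T2), $\underset{\sim}{A}$ dualizes $\boldsymbol A$. A closed substructure $X$ of $\underset{\sim}{A}^S$ is a closed subgroup. Put $W=E(X)$. Then $\varepsilon_X:X\to W^*$ is a continuous homomorphism. It is injective because coordinate projections belong to $W$; its image is a closed subgroup at which no nonzero $w\in W$ vanishes, so it is $W^*$ by (T4). Hence $\varepsilon_X$ is an isomorphism and the duality is full. It is strong as well: the argument of (T2), with coordinate projections in place of evaluations, shows that a continuous homomorphism $X\to\mathbb Z_r$ is a combination of finitely many coordinates, so it extends to every larger closed subgroup. Note how fullness came from: *closed, closed under the operations, separating* $\Rightarrow$ *everything*.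

## 4. Two expansions of $\mathbb Z_p\times\mathbb Z_p\times\mathbb Z_q$

Put $A=\mathbb Z_p\times\mathbb Z_p\times\mathbb Z_q$ and $e(a,b,c)=(a,b,0)$. For elements $x_i=(a_i,b_i,c_i)$:

- $\boldsymbol A_{p,q}$ has the operations $+$, $e$ and, for all $n\ge1$ and all $g:\mathbb Z_p^n\to\mathbb Z_q$,
$$f_g(x_1,\dots,x_n)=(0,0,\,g(b_1,\dots,b_n)-g(a_1,\dots,a_n)).$$
- $\boldsymbol S_{p,q}$ has the operations $+$, $e$ and, for all $n\ge 1$ and all $g:\mathbb Z_p^n\to\mathbb Z_q$ with $g(0,\dots,0)=0$,
$$s_g(x_1,\dots,x_n)=(0,0,\,g(a_1,\dots,a_n)).$$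

The group is finite, so $-x$ and $0$ are given by terms. For $\boldsymbol A_{p,q}$, picture $(a,b,c)$ as an arrow from $a$ to $b$ with label $c$; $f_g$ returns the change of the potential $g$ along the arrows. Arrows can be reversed and composed, and this gives examples of compatible structure: the total operations $(a,b,c)\mapsto(b,a,-c)$ and $(a,b,c)\mapsto(a,a,0)$, and the partial operation
$$(a,b,c)\cdot(b,d,c')=(a,d,c+c'),\quad\text{defined iff the middle entries agree.}$$
Compatibility with $+$ and $e$ is clear. For $f_g$: reversing arrows negates $g(\mathbf b)-g(\mathbf a)$; on arrows $(a,a,0)$ the value of $f_g$ is $0$; and for composition, $(g(\mathbf b)-g(\mathbf a))+(g(\mathbf d)-g(\mathbf b))=g(\mathbf d)-g(\mathbf a)$.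

**Theorem 1.** For all primes $p,q$, the algebra $\boldsymbol A_{p,q}$ generates a congruence-permutable variety, is nilpotent of class exactly $2$, is dualizable (by $(A;R_3,\mathcal T)$, where $R_3$ is the finite set of all subalgebras of $\boldsymbol A_{p,q}^3$), and is not fully dualizable, hence not strongly dualizable. If $p\neq q$, then $\boldsymbol A_{p,q}$ is term equivalent to an algebra of finite type, and $\boldsymbol A_{2,3}$ is term equivalent to the 12-element algebra
$$\boldsymbol A=(\mathbb Z_2\times\mathbb Z_2\times\mathbb Z_3;\,+,\,f),\qquad f(a,b,c)=(0,0,[b]-[a]),\qquad [0]=0,\ [1]=1\in\mathbb Z_3 .$$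

So it is not true that every finite nilpotent dualizable algebra generating a congruence-modular variety is fully dualizable, nor that every such algebra is strongly dualizable. Class $2$ is best possible: class $1$ means Abelian, and Abelian algebras are strongly dualizable by the quoted result.

**Theorem 2.** $\boldsymbol S_{p,q}$ is nilpotent of class exactly $2$ and strongly dualizable. So both behaviors occur among non-Abelian nilpotent dualizable algebras, already for expansions of the group $\mathbb Z_2^2\times\mathbb Z_3$ by one unary operation: $f(a,b,c)=(0,0,[b]-[a])$ versus $s(a,b,c)=(0,0,[a])$.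

Theorem 2 is not needed for the answer, but its proof shows what has to be broken. All properties involved depend only on the clone of term operations, because homomorphisms, subalgebras and compatible structure do; so they pass to term equivalent algebras.

**Nilpotence.** *We show that both algebras have class exactly $2$.* Each has the Mal'cev term $x-y+z$, so it generates a congruence-permutable, hence congruence-modular, variety. Every term operation has the form
$$t(x_1,\dots,x_n)=\Bigl(\sum m_ia_i,\ \sum m_ib_i,\ \sum k_ic_i+T(\mathbf a,\mathbf b)\Bigr),\qquad m_i\in\mathbb Z_p,\ k_i\in\mathbb Z_q,$$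
with $T$ depending only on the $a_i,b_i$. Indeed, variables and sums of such operations have this form; applying $e$ keeps the $m_i$ and makes $k_i=0$, $T=0$; applying $f_g$ or $s_g$ gives $m_i=0$, $k_i=0$ and some $T$.

Let $\zeta=\ker e$, the relation of having the same first two coordinates. It is a congruence, since the operations $f_g,s_g$ depend only on the first two coordinates. Modulo $\zeta$, $t(\mathbf x_1,\mathbf x_2)$ is a function of $\mathbf x_1$ plus a function of $\mathbf x_2$, so whether $t(\mathbf x_1,\mathbf a_2)\,\zeta\,t(\mathbf x_1,\mathbf b_2)$ does not depend on $\mathbf x_1$; thus $[1,1]\le\zeta$. If $\mathbf a_1\,\zeta\,\mathbf b_1$ componentwise, then $t(\mathbf b_1,\mathbf z)-t(\mathbf a_1,\mathbf z)$ does not depend on $\mathbf z$: the $T$-parts cancel and only the difference of the $k_ic_i$ belonging to $\mathbf b_1$ and $\mathbf a_1$ remains. So $t(\mathbf a_1,\mathbf a_2)=t(\mathbf a_1,\mathbf b_2)$ implies $t(\mathbf b_1,\mathbf a_2)=t(\mathbf b_1,\mathbf b_2)$, and $[\zeta,1]=0$. Hence $\gamma_3=[\gamma_2,1]\le[\zeta,1]=0$.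

Finally $[1,1]\ne0$. Let $g(u,w)=1$ if $u=w=1$, and $g(u,w)=0$ otherwise. Put $x=(0,1,0)$ for $f_g$ and $x=(1,0,0)$ for $s_g$. The binary operation has value $0$ at $(0,0),(0,x),(x,0)$ and value $(0,0,1)\neq0$ at $(x,x)$. This violates the defining condition of the commutator with $\delta=0$. So the class is exactly $2$.

The same computation with $k$ variables, where $g(u_1,\dots,u_k)=1$ iff all $u_i=1$, gives an operation with value $0$ at all tuples from $\{0,x\}^k$ except $(x,\dots,x)$. So $[1,\dots,1]\ne0$ for every number of entries: the algebras are not supernilpotent, as the quoted result requires of a dualizable non-Abelian algebra.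

**Finite type for $p\ne q$.** *We show that $+$ and finitely many unary operations generate the clone.* First, $e(x)=mx$ with $m\equiv1\ (\mathrm{mod}\ p)$ and $m\equiv0\ (\mathrm{mod}\ q)$. Now let $u\in\mathbb Z_p^n$, and let $\ell$ run over representatives of the one-dimensional subspaces $[\ell]$ of $(\mathbb Z_p^n)^*$. If $x=u$, all $\frac{p^n-1}{p-1}$ of them satisfy $\ell(x)=\ell(u)$. If $x\neq u$, those that do lie in the $(n-1)$-dimensional annihilator of $x-u$, so there are $\frac{p^{n-1}-1}{p-1}$. The difference is $p^{n-1}$, so
$$\sum_{[\ell]}1[\ell(x)=\ell(u)]=p^{n-1}\,1[x=u]+\tfrac{p^{n-1}-1}{p-1}.$$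
Since $p^{n-1}$ is invertible modulo $q$, every indicator $1[x=u]$, and therefore every $g:\mathbb Z_p^n\to\mathbb Z_q$, is a constant plus a $\mathbb Z_q$-combination of functions $g_1\circ\ell$ with $g_1:\mathbb Z_p\to\mathbb Z_q$. Moving constants, we may take $g_1(0)=0$. Now $f_{\rm const}=0$, $f_g$ is $\mathbb Z_q$-linear in $g$, and for $\ell(u_1,\dots,u_n)=\sum m_iu_i$ we have $f_{g_1\circ\ell}(x_1,\dots,x_n)=f_{g_1}(\sum m_ix_i)$. So $+$ and the finitely many unary $f_{g_1}$ generate the clone. If $p=2$, every $g_1$ with $g_1(0)=0$ is a multiple of $[\cdot]$, so $+$ and $f_{[\cdot]}$ suffice; for $q=3$ this is the algebra $\boldsymbol A$. For $\boldsymbol S_{p,q}$ the condition $g(0)=0$ forces the constant to be $0$, and the same argument works; for $p=2$, $q=3$ it leaves $+$ and $s(a,b,c)=(0,0,[a])$.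

## 5. Homomorphisms as triples, and local maps

In this section and the next, $\boldsymbol A$ is $\boldsymbol A_{p,q}$ or $\boldsymbol S_{p,q}$, and $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$. The purpose is to turn $D(\boldsymbol B)$ into linear algebra.

Identities of $\boldsymbol A$ hold in $\boldsymbol B$. So $e$ is an idempotent group endomorphism of $B$, and with $B_V=e(B)$ and $B_L=(1-e)(B)$ we have $B=B_V\oplus B_L$. From $p\,e(x)=0$ and $q(x-e(x))=0$, $B_V$ and $B_L$ are vector spaces over $\mathbb Z_p$ and $\mathbb Z_q$. The operations $f_g$ (or $s_g$) depend only on the $B_V$-parts and take values in $B_L$.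

A homomorphism $y:\boldsymbol B\to\boldsymbol A$ commutes with $e$, so it maps $B_V$ to $\mathbb Z_p^2\times 0$ and $B_L$ to $0\times0\times\mathbb Z_q$. It is therefore exactly a triple $y=(a,b,\lambda)\in B_V^*\times B_V^*\times B_L^*$, acting by $y(v+l)=(a(v),b(v),\lambda(l))$, such that for all admissible $g$ and all $\mathbf v=(v_1,\dots,v_n)$ in $B_V$, with $a(\mathbf v)=(a(v_1),\dots,a(v_n))$,
$$\lambda(f_g(\mathbf v))=g(b(\mathbf v))-g(a(\mathbf v))\qquad\text{for }\boldsymbol A_{p,q},\tag{1}$$
$$\lambda(s_g(\mathbf v))=g(a(\mathbf v))\qquad\text{for }\boldsymbol S_{p,q}.\tag{2}$$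
The topology of $D(\boldsymbol B)$ is inherited from $B_V^*\times B_V^*\times B_L^*$, and $D(\boldsymbol B)$ is compact.

**Example (the endomorphisms of the 12-element algebra).** Take $\boldsymbol B=\boldsymbol A$, the algebra with $p=2$, $q=3$. Then $B_V=\mathbb Z_2^2$, $B_L=\mathbb Z_3$, and $a,b$ are among the functionals $0,\pi_1,\pi_2,\pi_1+\pi_2$. Since $+$ and $f$ generate the clone, (1) says $\lambda([v_2]-[v_1])=[b(v)]-[a(v)]$ for all $v=(v_1,v_2)\in\mathbb Z_2^2$, with $\lambda\in\mathbb Z_3$. If $a=b$, then $v=(0,1)$ gives $\lambda=0$: four solutions. If $a\ne b$, then $v=(1,1)$ gives $a(1,1)=b(1,1)$, so $a-b=\pi_1+\pi_2$ and $\{a,b\}$ is $\{0,\pi_1+\pi_2\}$ or $\{\pi_1,\pi_2\}$. In the first case the right side has the same nonzero value at $(0,1)$ and $(1,0)$, while the left side is $\lambda$ and $-\lambda$; this is impossible. In the second case $(\pi_1,\pi_2,1)$ and $(\pi_2,\pi_1,-1)$ are solutions. So $\boldsymbol A$ has six endomorphisms: four of the form $(a,a,0)$, the identity, and the reversal.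

**A subspace of values.** Let $R\subseteq B_L$ be the set of all $f_g(\mathbf v)$ (or all $s_g(\mathbf v)$). It is a subspace, since concatenating arguments gives
$$\sum_i c_i\,f_{g_i}(\mathbf v^i)=f_g(\mathbf v^1,\dots,\mathbf v^m)\quad\text{with}\quad g(\mathbf x^1,\dots,\mathbf x^m)=\sum_i c_i\,g_i(\mathbf x^i),\tag{3}$$
and likewise for $s_g$, where $g(0)=0$ is preserved. Put $R^\perp=\{\mu\in B_L^*:\mu|_R=0\}$. As a topological group $R^\perp\cong(B_L/R)^*$, so (T2) and (T4) apply to it. For $\mu\in R^\perp$, $(0,0,\mu)$ satisfies (1), respectively (2), so it is in $D(\boldsymbol B)$.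

**Kernels.** Write $\ker y=\{\beta\in B:y(\beta)=0\}$. As we deal with expansions of groups, $\bigcap_{x\in F}\ker x\subseteq\ker y$ holds iff $y(\beta)$ depends only on $(x(\beta))_{x\in F}$.

**Definition (local map).** Let $X\subseteq D(\boldsymbol B)$. A map $\alpha=(\alpha_1,\alpha_2,\alpha_3):X\to A$ is local if for every $F\subseteq X$ with $|F|\le3$ there is $\beta\in B$ with $\alpha(x)=x(\beta)$ for all $x\in F$.

Evaluations are local, and if $\alpha$ is local and $\beta_0\in B$, then $x\mapsto\alpha(x)-x(\beta_0)$ is local (replace $\beta$ by $\beta-\beta_0$).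

**Lemma 3.** If, for every $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$, every continuous local $\alpha:D(\boldsymbol B)\to A$ is evaluation at an element of $B$, then $(A;R_3,\mathcal T)$ dualizes $\boldsymbol A$, where $R_3$ is the set of all subalgebras of $\boldsymbol A^3$.

*Proof.* Let $\alpha:D(\boldsymbol B)\to A$ be a morphism for $(A;R_3,\mathcal T)$ and $x_1,x_2,x_3\in D(\boldsymbol B)$, not necessarily distinct. The relation $\{(x_1(\beta),x_2(\beta),x_3(\beta)):\beta\in B\}$ is in $R_3$ and holds of $(x_1,x_2,x_3)$ in each coordinate $\beta$. So $\alpha$ preserves it: $(\alpha(x_1),\alpha(x_2),\alpha(x_3))=(x_1(\beta),x_2(\beta),x_3(\beta))$ for some $\beta$. Thus $\alpha$ is local, hence an evaluation, and the injective map $e_{\boldsymbol B}$ is onto. $\square$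

## 6. Hom-closed sets

To treat all alter egos at once, we use a condition on $X\subseteq D(\boldsymbol B)$ in which no alter ego is mentioned.

**Definition (hom-closed).** $X\subseteq D(\boldsymbol B)$ is hom-closed if $y\in D(\boldsymbol B)$, $F\subseteq X$ finite nonempty and $\bigcap_{x\in F}\ker x\subseteq\ker y$ imply $y\in X$.

For example, if $X$ is hom-closed and nonempty, then it contains the zero homomorphism, whose kernel is $B$; and if $x,x'\in X$ and the pointwise sum $x+x'$ happens to be a homomorphism, then $x+x'\in X$.

**Lemma 4.** Let $X\subseteq D(\boldsymbol B)$ be nonempty, closed and hom-closed, and let $\underset{\sim}{A}$ be any alter ego of $\boldsymbol A$.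

(i) $X$ is a closed substructure of $\underset{\sim}{A}^B$; hence $X\in\mathcal X$.

(ii) If $\underset{\sim}{A}$ dualizes $\boldsymbol A$, then for every morphism $\alpha:X\to\underset{\sim}{A}$ and every finite nonempty $F\subseteq X$ there is $\beta\in B$ with $\alpha(x)=x(\beta)$ for all $x\in F$. In particular $\alpha$ is local.

*Proof of (i).* $X$ is closed in $D(\boldsymbol B)$, which is closed in $A^B$. Let $h\in G\cup H$ be $n$-ary, and let $x_1,\dots,x_n\in X$ be such that $(x_1(\beta),\dots,x_n(\beta))\in\mathrm{dom}\,h$ for all $\beta\in B$. Then $y(\beta)=h(x_1(\beta),\dots,x_n(\beta))$ defines a homomorphism $\boldsymbol B\to\boldsymbol A$, because the $x_i$ are homomorphisms and $h$ is one on its domain. Its value depends only on the $x_i(\beta)$, so $\bigcap\ker x_i\subseteq\ker y$, and $y\in X$ if $n\ge1$. If $n=0$, then $y$ is a constant homomorphism, so $y=0\in X$.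

*Proof of (ii).* The purpose is to reduce to a finite algebra, where the given duality applies. Let $\kappa:\boldsymbol B\to\boldsymbol Q=\{(x(\beta))_{x\in F}:\beta\in B\}\le\boldsymbol A^F$ be the natural surjection. The map $D(\kappa):D(\boldsymbol Q)\to D(\boldsymbol B)$, $y\mapsto y\circ\kappa$, is a morphism, since the $\beta$-coordinate of $y\circ\kappa$ is the $\kappa(\beta)$-coordinate of $y$. Its image lies in $X$ by hom-closedness, since $\ker(y\circ\kappa)\supseteq\ker\kappa=\bigcap_{x\in F}\ker x$. For $x\in F$ let $\pi_x:\boldsymbol Q\to\boldsymbol A$ be the coordinate projection; then $x=\pi_x\circ\kappa=D(\kappa)(\pi_x)$. As $X$ carries the structure inherited from $D(\boldsymbol B)$, $\alpha\circ D(\kappa):D(\boldsymbol Q)\to\underset{\sim}{A}$ is a morphism. Since $\underset{\sim}{A}$ dualizes $\boldsymbol A$, it is evaluation at some element $\kappa(\beta)\in Q$. Hence $\alpha(x)=\alpha(D(\kappa)(\pi_x))=\pi_x(\kappa(\beta))=x(\beta)$ for $x\in F$. $\square$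

For positive results, use the alter ego $\underset{\sim}{A}_\Omega$ consisting of *all* compatible finitary total operations (including the nullary $0$), partial operations and relations. If some alter ego dualizes $\boldsymbol A$, so does $\underset{\sim}{A}_\Omega$: adding structure can only shrink $ED(\boldsymbol B)$, which always contains the evaluations.

**Lemma 5.** Suppose $\underset{\sim}{A}_\Omega$ dualizes $\boldsymbol A$, and for every $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$ the only nonempty, closed, hom-closed subset of $D(\boldsymbol B)$ separating the points of $B$ is $D(\boldsymbol B)$. Then $\underset{\sim}{A}_\Omega$ strongly dualizes $\boldsymbol A$.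

*Proof.* Let $Z\le\underset{\sim}{A}_\Omega^S$ be a closed substructure, $S\ne\emptyset$, and let $X\le Z$ be a closed substructure; it is nonempty because of the constant $0$. Let $\boldsymbol B=\{\alpha|_X:\alpha\in E(Z)\}\le\boldsymbol A^X$, and define $\theta:X\to D(\boldsymbol B)$ by $\theta(x)(\beta)=\beta(x)$. Let $\rho_s$ ($s\in S$) be the coordinate projections of $A^S$; then $\rho_s|_X\in B$.

**Step 1: $\theta(X)$ is nonempty, closed and separating.** It is the image of a nonempty compact space under a continuous map, so it is closed. If $\beta\neq\beta'$ in $B$, they differ at some $x\in X$, that is, $\theta(x)(\beta)\ne\theta(x)(\beta')$.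

**Step 2: $\theta(X)$ is hom-closed.** Let $x_1,\dots,x_k\in X$, $k\ge1$, $y\in D(\boldsymbol B)$, and $\bigcap\ker\theta(x_i)\subseteq\ker y$. Then $h(\beta(x_1),\dots,\beta(x_k)):=y(\beta)$, for $\beta\in B$, is a well-defined partial (perhaps total) operation. Its domain is a subalgebra of $\boldsymbol A^k$ and it is a homomorphism there, so it belongs to $\underset{\sim}{A}_\Omega$. As $\rho_s|_X\in B$ for all $s$, the tuple $(x_1,\dots,x_k)$ lies coordinatewise in $\mathrm{dom}\,h$, so $w=h(x_1,\dots,x_k)\in X$. Every $\beta\in B$ is the restriction of a morphism, so $\beta(w)=h(\beta(x_1),\dots,\beta(x_k))=y(\beta)$. That is, $\theta(w)=y$.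

**Step 3: $\theta$ is an isomorphism onto $D(\boldsymbol B)$.** By the hypothesis and Steps 1 and 2, $\theta(X)=D(\boldsymbol B)$. The map $\theta$ is continuous and structure-preserving, since each $\beta\in B$ is the restriction of a morphism. It is injective and reflects relations and domains of partial operations, because all $\rho_s|_X$ are in $B$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.

**Step 4: conclusions.** For $X=Z$ we have $\boldsymbol B=E(Z)$ and $\theta=\varepsilon_Z$. So $\varepsilon_Z$ is an isomorphism for every such $Z$, hence for every member of $\mathcal X$, and the duality is full. For general $X\le Z$ and a morphism $\alpha:X\to\underset{\sim}{A}_\Omega$, the morphism $\alpha\circ\theta^{-1}:D(\boldsymbol B)\to\underset{\sim}{A}_\Omega$ is evaluation at some $\beta=\alpha'|_X$ with $\alpha'\in E(Z)$. So $\alpha(x)=\theta(x)(\beta)=\alpha'(x)$ for $x\in X$; $\alpha'$ extends $\alpha$, and $\underset{\sim}{A}_\Omega$ is injective in $\mathcal X$. $\square$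

## 7. Strong duality for $\boldsymbol S_{p,q}$

Let $\boldsymbol A=\boldsymbol S_{p,q}$, $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$, $K=B_V^*$ (in this section and the next), and write homomorphisms as $(a,\psi,\lambda)$. Condition (2) does not mention $\psi$. So all $(0,\psi,0)$ with $\psi\in K$ lie in $D(\boldsymbol B)$, because $g(0)=0$.

**Dualizability, step 1: the $V$-part of a local map.** *We make $\alpha_1,\alpha_2$ vanish.* Let $\alpha:D(\boldsymbol B)\to A$ be continuous and local. By locality on $\{(0,\psi,0),(0,\psi',0),(0,\psi+\psi',0)\}$ the map $\psi\mapsto\alpha_2(0,\psi,0)$ is additive; it is continuous. By (T2) it is $\psi\mapsto\psi(v_0)$ for some $v_0\in B_V$. For $x=(a,\psi,\lambda)\in D(\boldsymbol B)$, locality on $\{x,(0,a,0),(0,\psi,0)\}$ gives $v\in B_V$ with $a(v)=a(v_0)$, $\psi(v)=\psi(v_0)$, $\alpha_1(x)=a(v)$, $\alpha_2(x)=\psi(v)$. So $\alpha_1(x)=a(v_0)$ and $\alpha_2(x)=\psi(v_0)$.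

**Dualizability, step 2: the $L$-part on $R^\perp$.** *We make $\alpha_3$ vanish at the points $(0,0,\mu)$.* For $\mu\in R^\perp$, locality on $\{(0,0,\mu),(0,0,\mu'),(0,0,\mu+\mu')\}$ shows that $\mu\mapsto\alpha_3(0,0,\mu)$ is additive, and it is continuous. By (T2) for $(B_L/R)^*$ it is $\mu\mapsto\mu(l_0)$ for some $l_0\in B_L$. Subtracting evaluation at $v_0+l_0$, we may assume $\alpha_1=\alpha_2=0$ and $\alpha_3(0,0,\mu)=0$ for $\mu\in R^\perp$.

**Dualizability, step 3: the rest.** *We realize $\alpha_3$ by some $s_g(\mathbf v)$.* If $x=(a,\psi,\lambda)$ and $x'=(a,\psi',\lambda')$ are in $D(\boldsymbol B)$, then $\lambda'-\lambda\in R^\perp$ by (2). Locality on $\{x,x',(0,0,\lambda'-\lambda)\}$ gives $l\in B_L$ with $\alpha_3(x)=\lambda(l)$, $\alpha_3(x')=\lambda'(l)$ and $(\lambda'-\lambda)(l)=0$, so $\alpha_3(x)=\alpha_3(x')$. Thus $\alpha_3=h(a)$ with $h$ defined on $\{a:\exists\,(a,\psi,\lambda)\in D(\boldsymbol B)\}$. This set is the image of a compact space, so it is closed in $K$; the projection onto it is a closed surjection, so $h$ is continuous. It contains $0$, and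 $h(0)=0$ since $\alpha$ vanishes at the zero homomorphism. By (T3) and (T1), $h(a)=g(a(\mathbf v))$ with $g(0)=0$. By (2), $\alpha_3(x)=\lambda(s_g(\mathbf v))$, so $\alpha$ is evaluation at $s_g(\mathbf v)$. By Lemma 3, $(A;R_3,\mathcal T)$ dualizes $\boldsymbol S_{p,q}$, and so does $\underset{\sim}{A}_\Omega$.

Now let $X\subseteq D(\boldsymbol B)$ be nonempty, closed, hom-closed and separating. We show $X=D(\boldsymbol B)$; Lemma 5 then finishes the proof. We know $0\in X$.

**Strength, step 1: $X$ contains all $(0,\psi,0)$.** If $(a,\psi,\lambda)\in X$, then $(0,a,0),(0,\psi,0)\in X$, since their kernels contain $\ker(a,\psi,\lambda)$. So $\Psi=\{\psi:(0,\psi,0)\in X\}$ is a closed subgroup of $K$ (sums again by hom-closedness). If $0\ne v\in B_V$, some $(a,\psi,\lambda)\in X$ has $a(v)\ne0$ or $\psi(v)\ne0$, and $a,\psi\in\Psi$. By (T4), $\Psi=K$.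

**Strength, step 2: $X$ contains all $(0,0,\mu)$ with $\mu\in R^\perp$.** Let $M=\{\mu\in R^\perp:(0,0,\mu)\in X\}$, a closed subgroup of $R^\perp\cong(B_L/R)^*$ by hom-closedness. Let $l\in B_L$ be killed by $M$; we show $l\in R$. If $(a,\psi,\lambda),(a,\psi',\lambda')\in X$, then $\lambda'-\lambda\in R^\perp$ by (2), and $(0,0,\lambda'-\lambda)\in X$ by hom-closedness, so $\lambda(l)=\lambda'(l)$. So $\lambda(l)=h(a)$ for $(a,\psi,\lambda)\in X$, where $h$ is a continuous function on the closed set $K_X=\{a:\exists\,(a,\psi,\lambda)\in X\}\ni0$ and $h(0)=0$. By (T3) and (T1), $h(a)=g(a(\mathbf v))$ with $g(0)=0$. By (2), $l$ and $s_g(\mathbf v)$ have the same image under every $x\in X$. As $X$ separates points, $l=s_g(\mathbf v)\in R$. Hence every nonzero element of $B_L/R$ is moved by some $\mu\in M$, and $M=R^\perp$ by (T4).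

**Strength, step 3: $X$ contains every $y=(a,\psi,\lambda)\in D(\boldsymbol B)$.** Suppose $a\notin K_X$. By (T3), choose a continuous $\gamma:K\to\mathbb Z_q$ that vanishes on $K_X$ and has $\gamma(a)=1$. As $\gamma(0)=0$, (T1) gives $\gamma(a')=g(a'(\mathbf v))$ with $g(0)=0$. Every $x\in X$ maps $s_g(\mathbf v)$ to $0$, so $s_g(\mathbf v)=0$, and $\gamma(a)=\lambda(s_g(\mathbf v))=0$, a contradiction. So there is some $x=(a,\psi',\lambda')\in X$. Then $\lambda-\lambda'\in R^\perp$ and
$$y=x+(0,\psi-\psi',0)+(0,0,\lambda-\lambda'),$$
with all three summands in $X$ by steps 1 and 2. Hence $y\in X$ by hom-closedness. This proves Theorem 2. $\blacksquare$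

## 8. Duality for $\boldsymbol A_{p,q}$

Let $\boldsymbol A=\boldsymbol A_{p,q}$, $\boldsymbol B\in\mathbb{ISP}(\boldsymbol A)$, $K=B_V^*$, and let $\alpha:D(\boldsymbol B)\to A$ be continuous and local. We show that $\alpha$ is an evaluation. Steps 1 and 2 are as before; then a genuinely two-variable function remains.

**Step 1: the $V$-part.** *We show $\alpha_1(x)=a(v_0)$ and $\alpha_2(x)=b(v_0)$ for one $v_0$.* For $a\in K$, $\delta_a=(a,a,0)\in D(\boldsymbol B)$ by (1). By locality on $\{\delta_a,\delta_{a'},\delta_{a+a'}\}$, the map $a\mapsto\alpha_1(\delta_a)$ is additive; it is continuous. By (T2), $\alpha_1(\delta_a)=a(v_0)$ for some $v_0\in B_V$. For $x=(a,b,\lambda)\in D(\boldsymbol B)$, locality on $\{x,\delta_a,\delta_b\}$ gives $v\in B_V$ with $a(v)=a(v_0)$, $b(v)=b(v_0)$, $\alpha_1(x)=a(v)$ and $\alpha_2(x)=b(v)$.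

**Step 2: the $L$-part on $R^\perp$.** *We normalize $\alpha$.* For $\mu\in R^\perp$ put $\tau_\mu=(0,0,\mu)\in D(\boldsymbol B)$. By locality $\mu\mapsto\alpha_3(\tau_\mu)$ is additive, and it is continuous, so by (T2) $\alpha_3(\tau_\mu)=\mu(l_0)$ for some $l_0\in B_L$. Subtracting evaluation at $v_0+l_0$, we may assume $\alpha_1=\alpha_2=0$ and $\alpha_3(\tau_\mu)=0$ for all $\mu\in R^\perp$.

**Step 3: $\alpha_3$ is a cocycle on an equivalence relation.** *We remove $\lambda$.* If $x=(a,b,\lambda)$ and $x'=(a,b,\lambda')$ are in $D(\boldsymbol B)$, then $\mu=\lambda'-\lambda\in R^\perp$ by (1). Locality on $\{x,x',\tau_\mu\}$ gives $l\in B_L$ with $\alpha_3(x)=\lambda(l)$, $\alpha_3(x')=\lambda'(l)$, $0=\mu(l)$; so $\alpha_3(x)=\alpha_3(x')$. Hence $\alpha_3(a,b,\lambda)=h(a,b)$ with $h$ defined on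
$$\Theta=\{(a,b)\in K^2:\exists\lambda\ (a,b,\lambda)\in D(\boldsymbol B)\}.$$
$\Theta$ is a continuous image of the compact space $D(\boldsymbol B)$, hence closed; $D(\boldsymbol B)\to\Theta$ is a closed surjection, so $h$ is continuous. $\Theta$ is an equivalence relation: if $(a,b,\lambda)$ and $(b,c,\lambda')$ satisfy (1), so do $(a,a,0)$, $(b,a,-\lambda)$ and $(a,c,\lambda+\lambda')$. Locality on $\{(a,b,\lambda),(b,c,\lambda'),(a,c,\lambda+\lambda')\}$ gives
$$h(a,b)+h(b,c)=h(a,c).\tag{4}$$
In particular $h(a,a)=0$ and $h(b,a)=-h(a,b)$.

**Step 4: $\Theta$-classes are separated by continuous functions.** *Claim: if $(a,b)\in K^2\setminus\Theta$, there is a continuous $\gamma:K\to\mathbb Z_q$, constant on $\Theta$-classes, with $\gamma(a)\ne\gamma(b)$.* By (1), $(a,b)\in\Theta$ iff $f_g(\mathbf v)\mapsto g(b(\mathbf v))-g(a(\mathbf v))$ is a well-defined linear map on $R$, since such a map extends linearly to $B_L$. By (3), this holds iff $f_g(\mathbf v)=0$ always implies $g(b(\mathbf v))=g(a(\mathbf v))$: the difference of two representations of an element of $R$ is a representation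 of $0$, and linearity is read off from (3). So if $(a,b)\notin\Theta$, there are $g,\mathbf v$ with $f_g(\mathbf v)=0$ and $\gamma(a)\ne\gamma(b)$, where $\gamma(a')=g(a'(\mathbf v))$. For $(a',b',\lambda')\in D(\boldsymbol B)$, (1) gives $\gamma(b')-\gamma(a')=\lambda'(f_g(\mathbf v))=\lambda'(0)=0$. So $\gamma$ is constant on $\Theta$-classes.

Consequently $Z=K/\Theta$ is compact and any two of its points are separated by a clopen set. So $Z$ is a compact zero-dimensional Hausdorff space. Let $\pi:K\to Z$ be the quotient map.

**Step 5: integrating $h$ near one class.** *For $z\in Z$ we find a potential for $h$ over a neighborhood of $z$.* Fix $a_z\in\pi^{-1}(z)$. By (T3), extend $b\mapsto h(a_z,b)$ from the closed set $\pi^{-1}(z)$ to a continuous $\gamma_z:K\to\mathbb Z_q$. Then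
$$k(a,b)=h(a,b)-\gamma_z(b)+\gamma_z(a)$$
is continuous on $\Theta$. On $\pi^{-1}(z)^2$ it is zero, since by (4) $h(a,b)=h(a,a_z)+h(a_z,b)=h(a_z,b)-h(a_z,a)=\gamma_z(b)-\gamma_z(a)$. The set $\{(a,b)\in\Theta:k(a,b)\ne0\}$ is compact; its image in $Z$ under $(a,b)\mapsto\pi(a)=\pi(b)$ is closed and misses $z$. So there is a clopen neighborhood $W_z$ of $z$ such that $k(a,b)=0$ for all $(a,b)\in\Theta$ with $\pi(a)\in W_z$.

**Step 6: gluing.** *We find one potential for all of $\Theta$.* By compactness finitely many $W_{z_i}$ cover $Z$; shrink them to finitely many disjoint clopen sets $W_i'\subseteq W_{z_i}$ that still cover. Put $\gamma=\gamma_{z_i}$ on $\pi^{-1}(W_i')$. This is a continuous map $K\to\mathbb Z_q$. If $(a,b)\in\Theta$, then $a$ and $b$ lie over the same piece, so $h(a,b)=\gamma(b)-\gamma(a)$. By (T1), $\gamma(a)=g(a(\mathbf v))$ for some $g,\mathbf v$. By (1),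
$$\alpha_3(a,b,\lambda)=\gamma(b)-\gamma(a)=\lambda(f_g(\mathbf v)),$$
so $\alpha$ is evaluation at $f_g(\mathbf v)$. By Lemma 3, $(A;R_3,\mathcal T)$ dualizes $\boldsymbol A_{p,q}$. $\square$

## 9. Closed equivalence relations without clopen separation

A sensible person now tries to repeat the strength part of Section 7 for $\boldsymbol A_{p,q}$. Let $X\subseteq D(\boldsymbol B)$ be nonempty, closed, hom-closed and separating. Step 1 goes through: if $(a,b,\lambda)\in X$ then $\delta_a,\delta_b\in X$, and (T4) shows that $X$ contains all $\delta_a$. By hom-closedness $\Theta_X=\{(a,b):\exists\lambda\ (a,b,\lambda)\in X\}$ is, like $\Theta$, a closed equivalence relation on $K$. Step 3 should show that $(a,b)\in\Theta\setminus\Theta_X$ is impossible: find a continuous $\gamma:K\to\mathbb Z_q$ with $\gamma(a)\ne\gamma(b)$, write it as $g(\cdot(\mathbf v))$, and arrange that every $x\in X$ kills $f_g(\mathbf v)$. By (1) the last condition means that $\gamma$ is *constant on $\Theta_X$-classes*.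

Here it stops. In Section 7, $\gamma$ only had to vanish on a closed set and be nonzero at a point outside, and (T3) does that. Now two classes of a closed equivalence relation on a Cantor-like space have to be separated by a clopen union of classes. In Section 8 this worked for $\Theta$ because $\Theta$ is described by equations (Step 4), but nothing of the kind is known about $\Theta_X$. The relation $\sim$ of Section 1 has connected quotient $[0,1]$, and by Lemma 2(a) no two of its classes can be separated.

Infinite $K$ is essential for this picture. If $K$ is finite, every union of classes is clopen: a nontrivial equivalence relation is then detected by the indicator function of one class, which is nonconstant and constant on classes.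

We now build the algebra in which $\Theta_X$ is $\sim$. Suppose, for contradiction, that $\underset{\sim}{A}=(A;G,H,R,\mathcal T)$ fully dualizes $\boldsymbol A=\boldsymbol A_{p,q}$; in particular it dualizes $\boldsymbol A$.

**Step 1: the algebra $\boldsymbol B$ and its dual.** *We want $D(\boldsymbol B)$ to be $K\times K$.* Let $V_0=\bigoplus_\omega\mathbb Z_p$, so that $V_0^*=\mathbb Z_p^\omega=K$ is the space of Section 1. Let $\boldsymbol B\le\boldsymbol A^{K\times K}$ consist of the functions
$$\beta_{v,\gamma}:(a,b)\mapsto(a(v),\,b(v),\,\gamma(b)-\gamma(a)),\qquad v\in V_0,\ \gamma:K\to\mathbb Z_q\ \text{continuous}.$$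
This is a subalgebra: it is closed under $+$; $e(\beta_{v,\gamma})=\beta_{v,0}$; and $f_g(\beta_{v_1,\gamma_1},\dots,\beta_{v_n,\gamma_n})=\beta_{0,\gamma}$ with $\gamma(a)=g(a(v_1),\dots,a(v_n))$. Write $v$ for $\beta_{v,0}$ and $[\gamma]$ for $\beta_{0,\gamma}$. So $B_V=V_0$, $B_L=\{[\gamma]\}$, and $[\gamma]=0$ iff $\gamma$ is constant.

Let $(a,b,\lambda)\in D(\boldsymbol B)$; here $a,b\in V_0^*=K$. By (T1), every continuous $\gamma$ has the form $g(\cdot(\mathbf v))$, so $[\gamma]=f_g(\mathbf v)$, and (1) forces $\lambda([\gamma])=\gamma(b)-\gamma(a)$. So $(a,b,\lambda)$ is $y_{a,b}$, the evaluation at the coordinate $(a,b)$; and each $y_{a,b}$ is a homomorphism. Hence $D(\boldsymbol B)=\{y_{a,b}:(a,b)\in K^2\}$. The map $(a,b)\mapsto y_{a,b}$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. Explicitly,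
$$y_{a,b}(v+[\gamma])=(a(v),\,b(v),\,\gamma(b)-\gamma(a)).\tag{5}$$
Put $X=\{y_{a,b}:a\sim b\}$, a nonempty closed subset of $D(\boldsymbol B)$. It is a proper subset, since $\rho$ is not constant.

**Step 2: $X$ separates the points of $B$.** *This will make $B$ embed into $E(X)$.* It suffices that $\beta_{v,\gamma}=0$ whenever all $x\in X$ kill it. The points $y_{a,a}$ give $a(v)=0$ for all $a\in K$, so $v=0$. The points $y_{a,b}$ with $a\sim b$ give $\gamma(a)=\gamma(b)$, so $\gamma$ is constant on $\sim$-classes. By Lemma 2(a), $\gamma$ is constant, i.e. $[\gamma]=0$.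

**Step 3: $X$ is hom-closed.** *By Lemma 4(i) this makes $X$ a member of $\mathcal X$, whatever $G,H,R$ are.* Let $F=\{y_{a_i,b_i}\}\subseteq X$ be finite and nonempty, $y=y_{a,b}$, and $\bigcap_{x\in F}\ker x\subseteq\ker y$. Suppose $a\not\sim b$. Take $\gamma$ from Lemma 2(b). By (5), $x([\gamma])=0$ for all $x\in F$, because $\gamma(a_i)=\gamma(b_i)$; but $y([\gamma])=(0,0,\gamma(b)-\gamma(a))=(0,0,1)\ne0$, a contradiction. So $a\sim b$ and $y\in X$.

**Step 4: every morphism $\alpha:X\to\underset{\sim}{A}$ is evaluation at an element of $B$.** *This will make $B$ all of $E(X)$.* As $\underset{\sim}{A}$ dualizes $\boldsymbol A$, $\alpha$ is local by Lemma 4(ii), and it is continuous.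

First the $V$-part. By locality on $\{y_{a,a},y_{a',a'},y_{a+a',a+a'}\}\subseteq X$, the map $a\mapsto\alpha_1(y_{a,a})$ is additive; it is continuous, so by (T2) it is $a\mapsto a(v_0)$ for some $v_0\in V_0$. For $a\sim b$, locality on $\{y_{a,b},y_{a,a},y_{b,b}\}\subseteq X$ gives $v\in V_0$ with $a(v)=a(v_0)$, $b(v)=b(v_0)$, $\alpha_1(y_{a,b})=a(v)$ and $\alpha_2(y_{a,b})=b(v)$. So $\alpha_1(y_{a,b})=a(v_0)$ and $\alpha_2(y_{a,b})=b(v_0)$.

Now the $L$-part. For $a\sim b$ let $h(a,b)=\alpha_3(y_{a,b})$, a continuous function on $\sim$. By locality on $\{y_{a,a}\}$ and (5), $h(a,a)=0$. By locality on $\{y_{a,b},y_{b,a}\}$ and (5), $h(b,a)=-h(a,b)$. Lemma 2(c) gives a continuous $\gamma:K\to\mathbb Z_q$ with $h(a,b)=\gamma(b)-\gamma(a)$ for all $a\sim b$. By (5), $\alpha$ is evaluation at $v_0+[\gamma]\in B$.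

**Step 5: $\varepsilon_X$ is not surjective.** *We exhibit points of $DE(X)$ outside the image.* Evaluation at any $\beta\in B$ is a morphism $X\to\underset{\sim}{A}$. So $\Phi:\boldsymbol B\to E(X)$, $\Phi(\beta)(x)=x(\beta)$, is a homomorphism; it is injective by Step 2 and surjective by Step 4, hence an isomorphism. For $x\in X$,
$$\varepsilon_X(x)(\Phi(\beta))=\Phi(\beta)(x)=x(\beta),\qquad\text{i.e.}\qquad\varepsilon_X(x)\circ\Phi=x.$$
Choose $y\in D(\boldsymbol B)\setminus X$, for instance $y=y_{a,b}$ with $\rho(a)=0$ and $\rho(b)=1$. Then $y\circ\Phi^{-1}\in DE(X)$. If it were $\varepsilon_X(x)$ with $x\in X$, then $y=\varepsilon_X(x)\circ\Phi=x\in X$, a contradiction. So $\varepsilon_X$ is not surjective, contrary to full duality.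

Hence no alter ego fully dualizes $\boldsymbol A_{p,q}$, and by definition none strongly dualizes it. Together with Sections 4 and 8 this proves Theorem 1; for $p=2$, $q=3$ it gives the 12-element algebra $(\mathbb Z_2\times\mathbb Z_2\times\mathbb Z_3;+,f)$, which is nilpotent of class $2$ and dualizable, but neither fully nor strongly dualizable. $\blacksquare$
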